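\title{The threshold scale for the nodal length of arithmetic random waves in small balls}

\begin{abstract}
Let $T_n$ be the arithmetic random wave with eigenvalue $4\pi^2n$ on the flat torus, and consider the length of its zero set inside a ball of radius $\alpha_n/\sqrt n$. For $\alpha_n=n^\gamma$, a theorem of Benatar, Marinucci and Wigman gives the asymptotic variance and the limit law of this length along a density one sequence of $n$. We prove the conjecture that there is an exponent $A_0$ such that these conclusions persist when $\alpha_n\ge(\log n)^C$ with $C>A_0$ and fail when $\alpha_n=(\log n)^C$ with $C<A_0$, and we find $A_0=\frac12\log2$. The threshold is the number $\mathcal N_n$ of lattice points on the circle of radius $\sqrt n$: the conclusions hold if $\alpha_n\ge\mathcal N_n(\log\log n)^{B_0}$ on a density one set, and they force $\alpha_n\ge c\,\mathcal N_n$. We also describe the critical window $\alpha_n=(\log n)^{\frac12\log2}\exp(t\sqrt{\log\log n})$.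
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $S=\{n\in\mathbb N: n=a^2+b^2,\ a,b\in\mathbb Z\}$. For $n\in S$ put
\[
\Lambda_n=\{\lambda\in\mathbb Z^2:|\lambda|^2=n\},\qquad \mathcal N_n=|\Lambda_n|,\qquad E_n=4\pi^2n .
\]
The \emph{arithmetic random wave} on the torus $\mathbb T^2=\mathbb R^2/\mathbb Z^2$ is
\[
T_n(x)=\frac1{\sqrt{\mathcal N_n}}\sum_{\lambda\in\Lambda_n}a_\lambda e^{2\pi i\langle\lambda,x\rangle},
\]
where the $a_\lambda$ are standard complex Gaussian variables (real and imaginary parts independent, centered, of variance $\frac12$), independent except for the relation $a_{-\lambda}=\overline{a_\lambda}$, which makes $T_n$ real. Thus $T_n$ is a random solution of $\Delta T_n+E_nT_n=0$, built from $\mathcal N_n$ plane waves of wavelength $1/\sqrt n$. Their directions are recorded by the probability measure $\mu_n=\frac1{\mathcal N_n}\sum_{\lambda\in\Lambda_n}\delta_{\lambda/\sqrt n}$ on $\mathbb S^1\subset\mathbb C$. Since $\mu_n$ is invariant under multiplication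 by $i$ and under conjugation, its Fourier coefficients are real and vanish at indices not divisible by $4$; the first one that can distinguish $\mu_n$ from the uniform measure is
\[
\eta_n=\widehat{\mu_n}(4)=\int_{\mathbb S^1}z^{-4}\,d\mu_n(z).
\]
For $R>0$ let
\[
\mathcal L_n(R)=\operatorname{length}\big(T_n^{-1}(0)\cap B_{R/\sqrt n}\big),
\]
where $B_s$ is the ball of radius $s$ centered at the origin; $R$ is the radius measured in wavelengths. Finally put
\[
\mathrm{Pred}_n(R)=\frac{1+\eta_n^2}{512}\,\frac{E_n}{\mathcal N_n^2}\,\Big\{\frac{\pi R^2}{n}\Big\}^2 ,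
\]
where the quantity in braces is the area of the ball. Write $S(X)=\#\,S\cap[1,X]$. A subset $S'\subset S$ has \emph{density one} if $\#(S'\cap[1,X])/S(X)\to1$; other relative densities are defined in the same way.

\begin{definition}\label{def:regular}
A \emph{scale} is a sequence $(\alpha_n)_{n\in S}$ of positive numbers with $\alpha_n/\sqrt n\to0$. Consider the following properties, as $n\to\infty$ along an infinite subset of $S$:
\begin{itemize}
\item[(P1)] $\mathcal N_n\to\infty$ and $\mu_n$ converges weakly to the uniform measure on $\mathbb S^1$;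
\item[(P2)] $\operatorname{Var}\mathcal L_n(\alpha_n)\sim\mathrm{Pred}_n(\alpha_n)$;
\item[(P3)] $\big(\mathcal L_n(\alpha_n)-\mathbb E\,\mathcal L_n(\alpha_n)\big)/\sqrt{\operatorname{Var}\mathcal L_n(\alpha_n)}$ converges in law to $1-\frac12(Z_1^2+Z_2^2)$, where $Z_1,Z_2$ are independent standard Gaussian variables.
\end{itemize}
The scale $(\alpha_n)$ is \emph{regular} if (P1), (P2) and (P3) hold along some density one subset of $S$.
\end{definition}

The starting point is the following special case of Theorem~1.1 of Benatar, Marinucci and Wigman \cite{BMW}.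

\begin{theorem}\label{thm:BMW}
For every $\gamma\in(0,1/2)$ the scale $\alpha_n=n^\gamma$ is regular.
\end{theorem}

How small can a regular scale be? The following conjecture is posed in \cite{DNPR}.

\medskip
\noindent\textbf{Conjecture.} \emph{There exists $A_0>0$ such that \emph{(i)} for every $C>A_0$, every scale with $\alpha_n\ge(\log n)^C$ is regular, and \emph{(ii)} for every $C<A_0$, the scale $\alpha_n=(\log n)^C$ is not regular.}

\subsection{Which answer to expect}

Rescale so that the wavelength is $1$. With $e(t)=e^{2\pi it}$, $N=\mathcal N_n$ and $\Lambda=\Lambda_n/\sqrt n\subset\mathbb S^1$, let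
\begin{equation}\label{eq:f}
f(x)=T_n(x/\sqrt n)=\frac1{\sqrt N}\sum_{\zeta\in\Lambda}a_\zeta\, e(\langle\zeta,x\rangle),\qquad x\in\mathbb R^2,
\end{equation}
where $a_\zeta$ stands for $a_{\sqrt n\zeta}$, and let $\ell=\operatorname{length}(f^{-1}(0)\cap B_R)$. If $R<\sqrt n/2$, the ball $B_{R/\sqrt n}$ embeds in the torus and $\mathcal L_n(R)=\ell/\sqrt n$; this is the only use that we make of the condition $\alpha_n/\sqrt n\to0$. In these units the predicted variance is
\begin{equation}\label{eq:pred}
n\,\mathrm{Pred}_n(R)=\frac{\pi^4R^4(1+\eta_n^2)}{128\,N^2}.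
\end{equation}
It is proportional to the \emph{square} of the area. So (P2) says that the length per unit area fluctuates by about $1/N$ whatever the radius: the fluctuation is coherent across the ball, and we shall see that it is a function of the finitely many amplitudes $|a_\zeta|^2$. Local fluctuations compete with it. If the ball were made of $R^2$ independent unit cells, they would produce a variance of order $R^2$, and $R^4/N^2$ dominates $R^2$ exactly when $R$ is much larger than $N$. One therefore guesses that the threshold is $\alpha_n\approx\mathcal N_n$.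

It remains to know the size of $\mathcal N_n$. Counting lattice points in a disc gives $\sum_{n\le X}\mathcal N_n\sim\pi X$, and Landau's theorem gives $S(X)\sim bX/\sqrt{\log X}$ with $b>0$; so the \emph{mean} of $\mathcal N_n$ over $S\cap[1,X]$ has order $(\log X)^{1/2}$, which suggests $A_0=\frac12$. But regularity concerns density one sets, and the \emph{typical} value is smaller. Indeed $\mathcal N_n$ is close to $2^{\omega_1(n)}$, where $\omega_1(n)$ is the number of primes $p\equiv1\ (4)$ dividing $n$, and $\omega_1(n)$ is typically $(\frac12+o(1))\log\log n$. This gives $\mathcal N_n=(\log n)^{\frac12\log2+o(1)}$, with $\frac12\log2=0.3465\ldots$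

\subsection{Results}

\begin{theorem}\label{thm:main}
The conjecture holds with $A_0=\frac12\log2$.
\end{theorem}

This follows from a sharper statement, in which the threshold is expressed through $\mathcal N_n$.

\begin{theorem}\label{thm:N}
There are a density one set $\mathcal G\subset S$, independent of $(\alpha_n)$, and absolute constants $B_0,c_0>0$ such that \emph{(P1)} holds along $\mathcal G$ and, for every scale $(\alpha_n)$:
\begin{itemize}
\item[(a)] along any infinite subset of $\mathcal G$ on which $\alpha_n\ge\mathcal N_n(\log\log n)^{B_0}$, properties \emph{(P2)} and \emph{(P3)} hold;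
\item[(b)] along any sequence in $S$ for which \emph{(P1)} holds, for all large $n$,
\[
\operatorname{Var}\mathcal L_n(\alpha_n)\ \ge\ c_0\Big(\frac{\mathcal N_n}{\max(1,\alpha_n)}\Big)^2\,\mathrm{Pred}_n(\alpha_n).
\]
\end{itemize}
Hence $(\alpha_n)$ is regular if $\alpha_n\ge\mathcal N_n(\log\log n)^{B_0}$ on a density one set. Conversely, if \emph{(P1)--(P3)} hold along a density one sequence $\{n_j\}$, then $\liminf\alpha_{n_j}/\mathcal N_{n_j}>0$.
\end{theorem}

The range $\mathcal N_n\lesssim\alpha_n\le\mathcal N_n(\log\log n)^{B_0}$ is not decided by Theorem~\ref{thm:N}, and it is not needed for Theorem~\ref{thm:main}. On the logarithmic scale this range has width $O(\log\log\log n)$, while $\log\mathcal N_n$ has Gaussian fluctuations of order $\sqrt{\log\log n}$ as $n$ varies. Theorem~\ref{thm:N} therefore resolves the transition. Let $\Phi$ be the standard normal distribution function.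

\begin{theorem}[critical window]\label{thm:window}
Let $\alpha_n=(\log n)^{\frac12\log2}\exp(t_n\sqrt{\log\log n})$ with $\alpha_n/\sqrt n\to0$.
\begin{itemize}
\item[(a)] If $t_n$ is eventually monotone, then $(\alpha_n)$ is regular if and only if $t_n\to+\infty$.
\item[(b)] If $t_n\equiv t$ is constant, then $S=S_1\sqcup S_2\sqcup S_3$ with relative densities $\Phi(\sqrt2\,t/\log2)$, $1-\Phi(\sqrt2\,t/\log2)$ and $0$, such that \emph{(P1)--(P3)} hold along $S_1$, while $\operatorname{Var}\mathcal L_n(\alpha_n)/\mathrm{Pred}_n(\alpha_n)\to\infty$ along $S_2$.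
\end{itemize}
\end{theorem}

\subsection{Plan of the proof}

A product of $h$ plane waves with directions $\zeta_1,\dots,\zeta_h\in\Lambda$ is a plane wave with frequency $v=\zeta_1+\dots+\zeta_h$, and integration over $B_R$ retains the frequencies with $|v|\lesssim1/R$. Section~\ref{sec:model} shows on a polynomial functional of $f$ that the tuples with $v=0$ give the coherent term and that the \emph{near resonances} $0<|v|\lesssim1/R$ compete with it. Section~\ref{sec:chaos} carries this over to the nodal length: it proves Theorem~\ref{thm:N}(b), which needs only the pigeonhole principle, and reduces Theorem~\ref{thm:N}(a) to upper bounds for the number of near resonances with $h=4$ and $h=6$. These bounds must be as good as for random points, up to powers of $\log\log n$, down to the scale $|v|\approx1/N$. Section~\ref{sec:typical} describes $\Lambda$ for typical $n$ through the angles of the Gaussian primes dividing $n$, and Section~\ref{sec:count} counts near resonances on average over $n$ by letting up to six prime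 factors of $n$ vary. Section~\ref{sec:proofs} assembles the theorems.

We identify $\mathbb R^2$ with $\mathbb C$. The letters $c,C$ denote positive absolute constants that may change from line to line, and $O_{L^2}(t)$ is a random variable whose $L^2$ norm is at most $Ct$.

\section{Four waves: a model computation}\label{sec:model}

In this section and the next, $n\in S$ and $R>0$ are arbitrary, $f$ is the field \eqref{eq:f} on $\mathbb R^2$, and constants do not depend on $n$ or $R$. Note that $\Lambda=-\Lambda$ and $\mathbb E[a_\zeta\overline{a_{\zeta'}}]=1[\zeta=\zeta']$ for all $\zeta,\zeta'\in\Lambda$.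

\subsection{Wick products}

Let $\mathcal H$ be the complex span of the $a_\zeta$; it is closed under conjugation. The \emph{chaos of order $m$} is the orthogonal complement of the polynomials of degree $<m$ in the polynomials of degree $\le m$ in the $a_\zeta$. The chaoses are mutually orthogonal and span the space of square integrable functions of the $a_\zeta$; the projection of $F$ on the chaos of order $m$ is written $F[m]$. For $\xi_1,\dots,\xi_m\in\mathcal H$ the \emph{Wick product} is $\mathopen{:}\xi_1\cdots\xi_m\mathclose{:}=(\xi_1\cdots\xi_m)[m]$. It is symmetric and multilinear, and we use three textbook facts. Let $H_m$ be the Hermite polynomials, with $\mathbb E[H_i(\xi)H_j(\xi)]=i!\,1[i=j]$ for $\xi\sim N(0,1)$; thus $H_2(x)=x^2-1$, $H_4(x)=x^4-6x^2+3$, and $H_{2i}(0)=(-1)^i(2i-1)!!$.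
\begin{itemize}
\item[(W1)] If $\xi_1,\dots,\xi_s\in\mathcal H$ are real and orthonormal, then $\mathopen{:}\xi_1^{m_1}\cdots\xi_s^{m_s}\mathclose{:}=\prod_iH_{m_i}(\xi_i)$.
\item[(W2)] The Wick product of two independent families is the product of their Wick products, and $\mathopen{:}a_\zeta a_{-\zeta}\mathclose{:}=|a_\zeta|^2-1$.
\item[(W3)] $\mathbb E\big[\mathopen{:}\xi_1\cdots\xi_m\mathclose{:}\ \overline{\mathopen{:}\xi_1'\cdots\xi_m'\mathclose{:}}\big]=\sum_\sigma\prod_i\mathbb E[\xi_i\overline{\xi'_{\sigma(i)}}]$, the sum being over the permutations of $\{1,\dots,m\}$.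
\end{itemize}
For $\boldsymbol\zeta=(\zeta_1,\dots,\zeta_4)\in\Lambda^4$ write $\mathopen{:}a_{\boldsymbol\zeta}\mathclose{:}=\mathopen{:}a_{\zeta_1}\cdots a_{\zeta_4}\mathclose{:}$. For $g:\Lambda^4\to\mathbb C$ let $\tilde g$ be the average of $g$ over the permutations of its arguments. By (W3),
\begin{equation}\label{eq:iso}
\mathbb E\Big|\sum_{\boldsymbol\zeta}g(\boldsymbol\zeta)\mathopen{:}a_{\boldsymbol\zeta}\mathclose{:}\Big|^2=\sum_\sigma\sum_{\boldsymbol\zeta}g(\boldsymbol\zeta)\overline{g(\sigma\boldsymbol\zeta)}=4!\sum_{\boldsymbol\zeta}|\tilde g(\boldsymbol\zeta)|^2\le4!\sum_{\boldsymbol\zeta}|g(\boldsymbol\zeta)|^2 .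
\end{equation}

\subsection{Quartic functionals}

Let $\widehat1_R(v)=\int_{B_R}e(\langle v,x\rangle)\,dx$. Then $\widehat1_R(0)=\pi R^2$ and $\widehat1_R(v)=R|v|^{-1}J_1(2\pi R|v|)$ for $v\ne0$; since the Bessel function satisfies $|J_1(\rho)|\le C\rho^{-1/2}$,
\begin{equation}\label{eq:decay}
|\widehat1_R(v)|^2\le CR^4\min\big(1,(R|v|)^{-3}\big).
\end{equation}
For a bounded function $p$ on $(\mathbb S^1)^4$, and with $v=v(\boldsymbol\zeta)=\zeta_1+\dots+\zeta_4$, put
\[
\mathcal I_R(p)=\frac1{N^2}\sum_{\boldsymbol\zeta\in\Lambda^4}p(\boldsymbol\zeta)\,\widehat1_R(v)\,\mathopen{:}a_{\boldsymbol\zeta}\mathclose{:}\,,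
\]
and let $\mathcal I_R^{\rm diag}(p)$ and $\mathcal I_R^{\rm off}(p)$ be the sums over $v=0$ and over $v\ne0$. Since $v$ is symmetric in $\boldsymbol\zeta$, \eqref{eq:iso} gives
\begin{equation}\label{eq:varI}
\mathbb E|\mathcal I_R(p)|^2=\frac{4!}{N^4}\sum_{\boldsymbol\zeta}|\tilde p(\boldsymbol\zeta)|^2\,|\widehat1_R(v)|^2 .
\end{equation}
The model is $p\equiv1$: as $f(x)\sim N(0,1)$, (W1) and multilinearity give $\int_{B_R}H_4(f(x))\,dx=\mathcal I_R(1)$. We first identify the tuples with $v=0$.

\begin{lemma}\label{lem:four}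
If $\zeta_1,\dots,\zeta_4\in\mathbb S^1$ have sum $v$, then $\prod_{j=2}^4|\zeta_1+\zeta_j|\le2|v|$. In particular, $v=0$ if and only if the four points split into two antipodal pairs.
\end{lemma}

\begin{proof}
Let $e_1=v,e_2,e_3,e_4$ be the elementary symmetric functions. Since $\overline{\zeta_j}=1/\zeta_j$, we have $\overline{e_1}=e_3/e_4$, so $|e_3|=|v|$. Expanding the product gives $\prod_{j=2}^4(\zeta_1+\zeta_j)=\zeta_1^2e_1+e_3$. If $v=0$, then $\zeta_j=-\zeta_1$ for some $j$, and the two other points also have sum $0$.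
\end{proof}

So the tuples with $v=0$, which we call \emph{diagonal}, form the union of three sets of $N^2$ elements, one for each pairing $12|34$, $13|24$, $14|23$. Two of these sets meet in $N$ tuples, such as $(\zeta,-\zeta,-\zeta,\zeta)$, and no tuple lies in all three; there are $3N^2-3N$ diagonal tuples. On a diagonal tuple the phases of the $a_\zeta$ cancel and only amplitudes remain. For a bounded function $\mathsf c$ on $\mathbb S^1$ put
\[
\Sigma(\mathsf c)=\frac1N\sum_{\zeta\in\Lambda}\mathsf c(\zeta)\,(|a_\zeta|^2-1).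
\]
Since $|a_{-\zeta}|=|a_\zeta|$, we have $\Sigma(\mathsf c)=0$ for odd $\mathsf c$. For even $\mathsf c$, $\Sigma(\mathsf c)$ is $2/N$ times a sum of $N/2$ independent centered variables $\mathsf c(\zeta)(|a_\zeta|^2-1)$, and $\operatorname{Var}|a_\zeta|^2=1$; hence for real even $\mathsf c,\mathsf c'$,
\begin{equation}\label{eq:covSigma}
\mathbb E[\Sigma(\mathsf c)\Sigma(\mathsf c')]=\frac2N\int\mathsf c\,\mathsf c'\,d\mu_n .
\end{equation}

\begin{lemma}[diagonal part]\label{lem:diag}
Let $p(\boldsymbol\zeta)=\prod_{j=1}^4g_j(\zeta_j)$ with $|g_j|\le2$, and $g_{ij}(\zeta)=g_i(\zeta)g_j(-\zeta)$. Put $F=\Sigma(g_{12})\Sigma(g_{34})+\Sigma(g_{13})\Sigma(g_{24})+\Sigma(g_{14})\Sigma(g_{23})$. Then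
\[
\mathcal I_R^{\rm diag}(p)=\pi R^2\,(F-\mathbb EF)+O_{L^2}(R^2N^{-3/2}).
\]
\end{lemma}

\begin{proof}
Summing over the three pairings separately counts $3N$ tuples twice; by \eqref{eq:iso} this changes $\mathcal I_R^{\rm diag}(p)$ by $O_{L^2}(R^2N^{-2}N^{1/2})$. It therefore suffices to show that, for $\mathsf c,\mathsf c'$ bounded by $4$,
\[
\frac1{N^2}\sum_{\zeta,\zeta'}\mathsf c(\zeta)\mathsf c'(\zeta')\,\mathopen{:}a_\zeta a_{-\zeta}a_{\zeta'}a_{-\zeta'}\mathclose{:}=\Sigma(\mathsf c)\Sigma(\mathsf c')-\mathbb E[\Sigma(\mathsf c)\Sigma(\mathsf c')]+O_{L^2}(N^{-3/2}).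
\]
For $\zeta'\ne\pm\zeta$, (W2) shows that the Wick product is $(|a_\zeta|^2-1)(|a_{\zeta'}|^2-1)$, which is the corresponding term of $\Sigma(\mathsf c)\Sigma(\mathsf c')$ and has mean zero. There remain $2N$ terms with $\zeta'=\pm\zeta$. On the left they give $O_{L^2}(N^{-3/2})$ by \eqref{eq:iso}. In $\Sigma(\mathsf c)\Sigma(\mathsf c')$ they give $N^{-2}$ times a sum of $N/2$ independent variables of bounded variance; its mean is $\mathbb E[\Sigma(\mathsf c)\Sigma(\mathsf c')]$, and its fluctuation is $O_{L^2}(N^{-3/2})$.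
\end{proof}

Near resonances cannot be avoided, whatever the arithmetic of $n$: there are $N^2$ sums $\zeta_1+\zeta_2$ in a bounded region, and some must be close to each other.

\begin{lemma}[forced near resonances]\label{lem:pigeon}
Let $I\subset\mathbb S^1$ contain $M$ points of $\Lambda$. Then at least $cM^4/\max(1,R)^2$ tuples $\boldsymbol\zeta\in\Lambda^4$ satisfy $\zeta_1,\zeta_2\in I$, $\zeta_3,\zeta_4\in-I$ and $|\widehat1_R(v)|\ge\frac12\pi R^2$.
\end{lemma}

\begin{proof}
Let $s=(4\sqrt2\,\pi\max(1,R))^{-1}$ and partition $[-2,2]^2$ into at most $25s^{-2}$ squares of side at most $s$. If $m_i$ of the $M^2$ pairs $(\zeta_1,\zeta_2)\in(I\cap\Lambda)^2$ have their sum in the $i$-th square, then $\sum m_i^2\ge M^4s^2/25$ by the Cauchy--Schwarz inequality. So at least $M^4s^2/25$ quadruples $(\zeta_1,\zeta_2,\zeta_1',\zeta_2')$ in $I\cap\Lambda$ have $\zeta_1+\zeta_2$ and $\zeta_1'+\zeta_2'$ in the same square. The tuple $(\zeta_1,\zeta_2,-\zeta_1',-\zeta_2')$ then has $|v|\le\sqrt2s$, so $2\pi|\langle v,x\rangle|\le\frac12$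 on $B_R$, and $\widehat1_R(v)=\int_{B_R}\cos(2\pi\langle v,x\rangle)\,dx\ge\pi R^2\cos\frac12\ge\frac12\pi R^2$.
\end{proof}

\begin{example}\label{ex:model}
Take $p\equiv1$ and $R\ge1$. By Lemma~\ref{lem:diag} and \eqref{eq:covSigma},
\[
\mathcal I_R^{\rm diag}(1)=3\pi R^2\Big(\Sigma(1)^2-\frac2N\Big)+O_{L^2}(R^2N^{-3/2}):
\]
the area times one random variable that does not depend on $R$. Its variance is $4!\,\pi^2R^4(3N^2-3N)/N^4\sim72\pi^2R^4/N^2$ by \eqref{eq:iso}, and $\sqrt{N/2}\,\Sigma(1)$ is asymptotically standard Gaussian by the central limit theorem, so the normalized limit is a centered chi-square variable. On the other hand, \eqref{eq:varI} and Lemma~\ref{lem:pigeon} with $I=\mathbb S^1$ give $\operatorname{Var}\mathcal I_R(1)\ge cN^{-4}\cdot N^4R^{-2}\cdot R^4=cR^2$. If $R/N\to0$, this is of larger order than the diagonal variance. If $R/N\to\infty$, the diagonal part dominates provided that the near resonances are not much more numerous than the $N^4/R^2$ forced by pigeonhole; by \eqref{eq:iso} and \eqref{eq:decay},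 what is needed is $\sum_{v\ne0}\min(1,(R|v|)^{-3})=o(N^2)$.
\end{example}

The nodal length follows this pattern, with three differences: it is not a polynomial in $f$, so all chaoses must be controlled; its fourth chaos has a weight $p$ that changes the diagonal variable; and the lower bound needs a region where $\tilde p\ne0$.

\section{The chaos expansion of the nodal length}\label{sec:chaos}

Let $Y_j=\partial_jf/(\sqrt2\,\pi)$ and $Y=(Y_1,Y_2)$. Writing $\zeta=e^{i\phi}$,
\[
Y_j(x)=\frac1{\sqrt N}\sum_\zeta\mathsf y_j(\zeta)\,a_\zeta\, e(\langle\zeta,x\rangle),\qquad \mathsf y_1(\zeta)=\sqrt2\,i\cos\phi,\quad\mathsf y_2(\zeta)=\sqrt2\,i\sin\phi .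
\]
The symmetries of $\Lambda$ give $\int\cos\phi\,d\mu_n=\int\sin\phi\,d\mu_n=\int\sin2\phi\,d\mu_n=\int\cos2\phi\,d\mu_n=0$, so $Z(x)=(f,Y_1,Y_2)(x)$ is a standard Gaussian vector in $\mathbb R^3$ for every $x$. Sets $A\subset\mathbb R^2$ below are bounded with piecewise smooth boundary, $\ell_A(u)=\mathcal H^1(f^{-1}(u)\cap A)$, $\ell_A=\ell_A(0)$ and $\ell=\ell_{B_R}$.

We use three geometric facts. \emph{Bulinskaya's lemma}: a random field $F:\mathbb R^2\to\mathbb R^3$ with $C^1$ paths, such that $F(x)$ has a density bounded uniformly in $x$, almost surely does not take a given value; applied to $Z$, it shows that each fixed $u$ is almost surely a regular value of $f$, so that $f^{-1}(u)$ is a smooth curve. \emph{Crofton's formula}: the length of a smooth curve $\gamma$ is $\frac12\int\#(\gamma\cap\Gamma)\,d\Gamma$, where $d\Gamma$ is the rigid motion invariant measure on lines. The \emph{coarea formula}: $\int_A\varphi(f)|\nabla f|\,dx=\int_{\mathbb R}\varphi(u)\ell_A(u)\,du$.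

\subsection{Moments and the expansion}

Formally $\ell_A=\int_A\delta_0(f)|\nabla f|\,dx$. To expand it we approximate $\delta_0$, and to pass to the limit in $L^2$ we need a higher moment, uniformly in $n$ and in the level.

\begin{lemma}\label{lem:moments}
If $A$ lies in a square of side at most $1$, then $\mathbb E\,\ell_A(u)^4\le C$ for $|u|\le1$.
\end{lemma}

\begin{proof}
By Crofton's formula, $\ell_A(u)\le\frac12\int\#(f^{-1}(u)\cap A\cap\Gamma)\,d\Gamma$ over the lines meeting the square, which have bounded total measure. By Minkowski's inequality it suffices to bound the $L^4$ norm of the integrand for a fixed line $\Gamma$. Let $x_\Gamma$ be the foot of the perpendicular from the center of the square to $\Gamma$, let $\tau$ be the direction of $\Gamma$, and let $g(z)=f(x_\Gamma+z\tau)-u$, an entire function of $z$. The points of $A\cap\Gamma$ correspond to $|z|\le1$. By Jensen's formula, the number of zeros of $g$ in $|z|\le2$ is at most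
\[
\frac1{\log2}\log\frac{\max_{|z|\le4}|g|}{|g(0)|}\le C\big(\log(2+M)+\log^+|g(0)|^{-1}\big),\qquad M=\max_{|z|\le4}|f(x_\Gamma+z\tau)| .
\]
By subharmonicity, $M^2\le\frac1\pi\int_{|z|\le5}|f(x_\Gamma+z\tau)|^2\,dz$ (area measure). For $|z|\le5$ we have $\mathbb E|f(x_\Gamma+z\tau)|^2=N^{-1}\sum_\zeta|e(\langle\zeta,x_\Gamma\rangle+z\langle\zeta,\tau\rangle)|^2\le e^{20\pi}$. So $\mathbb EM^2\le C$, and $\log(2+M)$ is bounded in $L^4$. Finally $g(0)+u\sim N(0,1)$ has a bounded density, so $\log^+|g(0)|^{-1}$ is bounded in $L^4$.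
\end{proof}

Let $\Pi_j$ be the component of Hermite degree $j$ of the function $Y\mapsto|Y|$ of a standard Gaussian vector in $\mathbb R^2$, and $\beta_i=H_i(0)/\sqrt{2\pi}$. Both vanish for odd indices.

\begin{lemma}\label{lem:expansion}
We have $\ell_A\in L^2$, its odd chaos projections vanish, and
\[
\ell_A[2q]=\sqrt2\,\pi\int_AG_{2q}(Z(x))\,dx,\qquad G_{2q}(Z)=\sum_{i+j=q}\frac{\beta_{2i}}{(2i)!}H_{2i}(f)\,\Pi_{2j}(Y),\qquad\|G_{2q}\|_2^2\le\frac1\pi .
\]
\end{lemma}

\begin{proof}
Cutting $A$ into small pieces, Lemma~\ref{lem:moments} gives $\sup_{|u|\le1}\mathbb E\,\ell_A(u)^4\le C_A<\infty$. By the coarea formula,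
\[
X_\epsilon:=\frac1{2\epsilon}\int_A1[|f|\le\epsilon]\,|\nabla f|\,dx=\frac1{2\epsilon}\int_{-\epsilon}^\epsilon\ell_A(u)\,du .
\]
We claim that $X_\epsilon\to\ell_A$ in $L^2$. Let $B$ be an open ball containing $\overline A$. Almost surely $0$ is a regular value, so $f^{-1}(0)\cap\overline B$ is covered by finitely many rectangles in each of which the level sets $f^{-1}(u)$, for small $|u|$, are graphs depending smoothly on $u$; off these rectangles $|f|$ is bounded below on $\overline B$. With a partition of unity, $u\mapsto\int_{f=u}\chi\,d\mathcal H^1$ is continuous at $0$ for every continuous $\chi$ supported in $B$. Moreover $\mathbb E\,\mathcal H^1(f^{-1}(0)\cap\partial A)=\int_{\partial A}\mathbb P(f(x)=0)\,d\mathcal H^1(x)=0$. Squeezing $1_A$ between continuous functions that differ only near $\partial A$, we get $\ell_A(u)\to\ell_A(0)$ as $u\to0$, hence $X_\epsilon\to\ell_A$, almost surely. By Jensen's inequality $\mathbb EX_\epsilon^4\le C_A$ for $\epsilon\le1$, so the convergence holds in $L^2$.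

Since $|\nabla f|=\sqrt2\,\pi|Y|$ and $Z(x)$ is standard Gaussian, (W1) shows that
\[
X_\epsilon[m]=\sqrt2\,\pi\int_A\sum_{i+j=m}\frac{c_i(\epsilon)}{i!}H_i(f)\,\Pi_j(Y)\,dx,\qquad c_i(\epsilon)=\frac1{2\epsilon}\int_{-\epsilon}^\epsilon H_i(t)\frac{e^{-t^2/2}}{\sqrt{2\pi}}\,dt\to\beta_i .
\]
Projections are continuous in $L^2$, which gives the formula. Finally $\beta_{2i}^2/(2i)!=\frac1{2\pi}\binom{2i}i4^{-i}\le\frac1{2\pi}$, so by orthogonality $\|G_{2q}\|_2^2\le\frac1{2\pi}\sum_j\|\Pi_{2j}\|_2^2=\frac1{2\pi}\mathbb E|Y|^2=\frac1\pi$.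
\end{proof}

We compute the terms of order $2$ and $4$. Let $\rho=\sqrt{\pi/2}$. In polar coordinates, $\mathbb E|Y|,\mathbb E|Y|^3,\mathbb E|Y|^5=\rho,3\rho,15\rho$, and the angular means of $\cos^2$, $\cos^4$, $\cos^2\sin^2$ are $\frac12,\frac38,\frac18$. Hence
\begin{gather*}
\mathbb E|Y|H_2(Y_1)=(\tfrac32-1)\rho=\tfrac12\rho,\qquad \mathbb E|Y|H_4(Y_1)=(\tfrac{45}8-9+3)\rho=-\tfrac38\rho,\\
\mathbb E|Y|H_2(Y_1)H_2(Y_2)=(\tfrac{15}8-3+1)\rho=-\tfrac18\rho ,
\end{gather*}
and the coefficients that are odd in $Y_1$ or $Y_2$ vanish. Dividing by $2!$, $4!$ and $2!\,2!$,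
\[
\Pi_0=\rho,\quad\Pi_2=\tfrac\rho4\big(H_2(Y_1)+H_2(Y_2)\big),\quad\Pi_4=-\tfrac\rho{64}\big(H_4(Y_1)+H_4(Y_2)\big)-\tfrac\rho{32}H_2(Y_1)H_2(Y_2).
\]
Also $\beta_0,\ \beta_2/2!,\ \beta_4/4!$ are $1,-\frac12,\frac18$ times $1/\sqrt{2\pi}$, and $\sqrt2\,\pi\rho/\sqrt{2\pi}=\pi/\sqrt2$. Therefore
\begin{align}
\ell[2]&=\frac\pi{4\sqrt2}\int_{B_R}\big(|Y|^2-2f^2\big)\,dx,\label{eq:l2}\\
\ell[4]&=\frac\pi{\sqrt2}\int_{B_R}\Big[\tfrac18H_4(f)-\tfrac18H_2(f)\big(H_2(Y_1)+H_2(Y_2)\big)\notag\\
&\hspace{7em}-\tfrac1{64}\big(H_4(Y_1)+H_4(Y_2)\big)-\tfrac1{32}H_2(Y_1)H_2(Y_2)\Big]dx.\label{eq:l4}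
\end{align}
By (W1) and multilinearity, $\ell[4]=\frac\pi{\sqrt2}\,\mathcal I_R(p)$ with
\begin{equation}\label{eq:p}
p(\boldsymbol\zeta)=\tfrac18-\tfrac18\sum_{j=1,2}\mathsf y_j(\zeta_3)\mathsf y_j(\zeta_4)-\tfrac1{64}\sum_{j=1,2}\prod_{r=1}^4\mathsf y_j(\zeta_r)-\tfrac1{32}\,\mathsf y_1(\zeta_1)\mathsf y_1(\zeta_2)\mathsf y_2(\zeta_3)\mathsf y_2(\zeta_4).
\end{equation}

\subsection{The lower bound}

\begin{proof}[Proof of Theorem~\ref{thm:N}(b)]
Let $R=\alpha_n$. By orthogonality of the chaoses and \eqref{eq:varI},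
\[
\operatorname{Var}\ell\ge\operatorname{Var}\ell[4]=\frac{\pi^2}2\,\frac{4!}{N^4}\sum_{\boldsymbol\zeta}|\tilde p(\boldsymbol\zeta)|^2|\widehat1_R(v)|^2 .
\]
Evaluate $\tilde p$ at $(1,1,-1,-1)$. There $\mathsf y_2=0$ and $\mathsf y_1(\pm1)=\pm\sqrt2\,i$. The six products $\mathsf y_1(\zeta_r)\mathsf y_1(\zeta_{r'})$, $r<r'$, are $-2,-2,2,2,2,2$, with mean $\frac23$, and $\prod_r\mathsf y_1(\zeta_r)=4$. So $\tilde p=\frac18-\frac1{12}-\frac1{16}=-\frac1{48}$. By continuity there is a fixed open arc $I\ni1$ such that $|\tilde p|\ge\frac1{96}$ whenever $\zeta_1,\zeta_2\in I$ and $\zeta_3,\zeta_4\in-I$. Since $\mu_n$ tends to the uniform measure, $I$ contains at least $cN$ points of $\Lambda$ for large $n$; this is where equidistribution is used. Lemma~\ref{lem:pigeon} gives $\operatorname{Var}\ell\ge cR^4/\max(1,R)^2$. By \eqref{eq:pred} and $|\eta_n|\le1$, we have $n\,\mathrm{Pred}_n(R)\le CR^4/N^2$, and (b) follows.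
\end{proof}

\subsection{The main term}

Let $U=\Sigma(\cos2\phi)$ and $W=\Sigma(\sin2\phi)$.

\begin{lemma}\label{lem:UW}
We have $\operatorname{Var}U=\frac{1+\eta_n}N$, $\operatorname{Var}W=\frac{1-\eta_n}N$, $\operatorname{Cov}(U,W)=0$, and
\begin{gather}
\frac\pi{\sqrt2}\,\mathcal I_R^{\rm diag}(p)=-\frac{\pi^2R^2}{16\sqrt2}\Big(U^2+W^2-\frac2N\Big)+O_{L^2}(R^2N^{-3/2}),\label{eq:diag}\\
\operatorname{Var}(U^2+W^2)=\frac{4(1+\eta_n^2)}{N^2}+O(N^{-3}).\label{eq:varUW}
\end{gather}
\end{lemma}

\begin{proof}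
The covariances follow from \eqref{eq:covSigma}, since $2\cos^22\phi=1+\cos4\phi$, $2\sin^22\phi=1-\cos4\phi$, $\int\cos4\phi\,d\mu_n=\eta_n$ and $\int\sin4\phi\,d\mu_n=0$. For centered $U',W'$ one has $\operatorname{Cov}(U'^2,W'^2)=2\operatorname{Cov}(U',W')^2+\kappa$, where $\kappa$ is the joint fourth cumulant of $(U',U',W',W')$. Cumulants add over independent summands, so for $U',W'\in\{U,W\}$ we have $\kappa=O((2/N)^4N/2)=O(N^{-3})$. Thus the left side of \eqref{eq:varUW} is $2(1+\eta_n)^2N^{-2}+2(1-\eta_n)^2N^{-2}+O(N^{-3})$.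

For \eqref{eq:diag} apply Lemma~\ref{lem:diag} to each term of \eqref{eq:p}, with $\Sigma_0=\Sigma(1)$ and
\[
\mathsf y_1(\zeta)\mathsf y_1(-\zeta)=1+\cos2\phi,\qquad\mathsf y_2(\zeta)\mathsf y_2(-\zeta)=1-\cos2\phi,\qquad\mathsf y_1(\zeta)\mathsf y_2(-\zeta)=\sin2\phi .
\]
The constant term gives $F=3\Sigma_0^2$. In $\mathsf y_j(\zeta_3)\mathsf y_j(\zeta_4)$ the pairings $13|24$ and $14|23$ produce odd functions and vanish, and $12|34$ gives $\Sigma_0(\Sigma_0\pm U)$; the sum over $j$ is $2\Sigma_0^2$. The products $\prod_r\mathsf y_j(\zeta_r)$ give $3(\Sigma_0\pm U)^2$. The last term gives $(\Sigma_0+U)(\Sigma_0-U)$ for $12|34$ and $W^2$ for each of the other two pairings. In total,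
\[
\tfrac38\Sigma_0^2-\tfrac28\Sigma_0^2-\tfrac3{64}\big[(\Sigma_0+U)^2+(\Sigma_0-U)^2\big]-\tfrac1{32}\big[\Sigma_0^2-U^2+2W^2\big]=-\tfrac1{16}(U^2+W^2),
\]
because the coefficient of $\Sigma_0^2$ is $\frac38-\frac28-\frac3{32}-\frac1{32}=0$ and that of $U^2$ is $-\frac3{32}+\frac1{32}$. Finally $\mathbb E[U^2+W^2]=2/N$.
\end{proof}

The variable $\Sigma_0$ of Example~\ref{ex:model} has dropped out, as it should: it measures the overall size of $f$, to which the zero set is insensitive. The main term of \eqref{eq:diag} has variance $\frac{\pi^4R^4}{512}\cdot\frac{4(1+\eta_n^2)}{N^2}(1+O(1/N))$, which matches \eqref{eq:pred}.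

\subsection{The error terms}

Let $Q_6(n,\delta)$ be the number of $6$-tuples from $\Lambda$ with $|\sum\zeta_j|\le\delta$, let $Q_4^{\rm off}(n,\delta)$ be the number of $4$-tuples with $0<|\sum\zeta_j|\le\delta$, and let $\mathcal R_4(n,R)=\sum_{v\ne0}\min(1,(R|v|)^{-3})$, the sum being over the $4$-tuples with $v\ne0$.

For the chaoses of order at least $6$ one would like to bound the covariance of $G_{2q}(Z(x))$ and $G_{2q}(Z(x'))$ by the $2q$-th power of the correlation and sum over $q$. This fails where the correlation is close to $1$, because the norms are not summable: the term $j=0$ gives $\|G_{2q}\|_2^2\ge\frac14\binom{2q}q4^{-q}\ge cq^{-1/2}$. We treat strongly correlated regions by Lemma~\ref{lem:moments} instead.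

\begin{lemma}\label{lem:high}
For $R\ge1$, $\ \sum_{q\ge3}\operatorname{Var}\ell[2q]\le CR^4N^{-6}Q_6(n,1/R)$.
\end{lemma}

\begin{proof}
Let $K(x-x')=\mathbb E[Z(x)Z(x')^T]$, and let $\varrho$ be the Hilbert--Schmidt norm of $K$, which bounds its operator norm. The entries of $K(x)$ are real and have the form $\frac1N\sum_\zeta\mathsf c(\zeta)e(\langle\zeta,x\rangle)$ with $|\mathsf c|\le2$; so $\varrho$ is Lipschitz with an absolute constant. A polynomial $G$ of Hermite degree $m$ on $\mathbb R^3$ can be written $G(Z)=\sum\mathsf g_{i_1\dots i_m}\mathopen{:}Z_{i_1}\cdots Z_{i_m}\mathclose{:}$ with a symmetric tensor $\mathsf g$. By (W3), $\|G\|_2^2=m!\,|\mathsf g|^2$ and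
\begin{equation}\label{eq:mehler}
\big|\mathbb E[G(Z(x))G(Z(x'))]\big|=m!\,\big|\langle\mathsf g,K(x-x')^{\otimes m}\mathsf g\rangle\big|\le\varrho(x-x')^m\|G\|_2^2 .
\end{equation}
Partition the plane into half-open squares $\Omega_i$ of side $\kappa\le\frac14$, where the absolute constant $\kappa$ is so small that $\varrho(x-x')$ varies by at most $\frac14$ on each $\Omega_i\times\Omega_j$. Put $A_i=\Omega_i\cap B_R$, keeping only the squares that meet $B_R$; they lie in $B_{2R}$. The quantity to bound is $\sum_{i,j}\Gamma_{ij}$ with $\Gamma_{ij}=\sum_{q\ge3}\mathbb E\big[\ell_{A_i}[2q]\,\ell_{A_j}[2q]\big]$. If $\varrho\le\frac12$ on $\Omega_i\times\Omega_j$, then Lemma~\ref{lem:expansion} and \eqref{eq:mehler} give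
\[
|\Gamma_{ij}|\le2\pi\int_{A_i}\!\int_{A_j}\sum_{q\ge3}\varrho(x-x')^{2q}\,dx\,dx'\le C\int_{\Omega_i}\!\int_{\Omega_j}\varrho(x-x')^6\,dx\,dx' .
\]
Otherwise $\varrho\ge\frac14$ on $\Omega_i\times\Omega_j$, so the last double integral is at least $\kappa^44^{-6}$, while $|\Gamma_{ij}|\le\|\ell_{A_i}\|_2\|\ell_{A_j}\|_2\le C$ by Lemma~\ref{lem:moments}; the same bound holds. Summing,
\[
\sum_{i,j}\Gamma_{ij}\le CR^2\int_{B_{4R}}\varrho^6\,dx\le CR^2\sum_{a,b}\int_{B_{4R}}K_{ab}^6\,dx .
\]
To turn the integral into a count, we majorize the ball by a function with compactly supported Fourier transform. Let $\chi\ge0$ be smooth, nonzero and supported in $B_{1/32}$, and let $\varphi(x)=\int\chi(\xi)e(\langle\xi,x\rangle)\,d\xi$. For $|x|\le4$ we have $2\pi|\langle\xi,x\rangle|\le\frac\pi4$ on the support, so $|\varphi(x)|\ge\frac1{\sqrt2}\int\chi$. Hence $w=2|\varphi|^2/(\int\chi)^2$ is a nonnegative Schwartz function with $w\ge1$ on $B_4$ and $\widehat w$ supported in $B_1$. Expanding the sixth power, with $v=\sum_{j\le6}\zeta_j$,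
\[
\int_{B_{4R}}K_{ab}^6\,dx\le\int_{\mathbb R^2}K_{ab}(x)^6w(x/R)\,dx\le\frac{2^6R^2}{N^6}\sum_{\zeta_1,\dots,\zeta_6}|\widehat w(-Rv)|\le\frac{CR^2}{N^6}\,Q_6(n,1/R).\qedhere
\]
\end{proof}

\begin{proposition}[reduction to counting]\label{prop:reduction}
For $n\in S$ and $R\ge1$,
\[
\ell-\mathbb E\ell=-\frac{\pi^2R^2}{16\sqrt2}\Big(U^2+W^2-\frac2N\Big)+\mathcal E,\qquad\mathbb E\,\mathcal E^2\le C\,\frac{R^4}{N^2}\Big(\frac{N^2}{R^2}+\frac1N+\frac{\mathcal R_4(n,R)}{N^2}+\frac{Q_6(n,1/R)}{N^4}\Big).
\]
\end{proposition}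

\begin{proof}
The second chaos is a boundary term. Since $\Delta f=-4\pi^2f$, we have $\operatorname{div}(f\nabla f)=|\nabla f|^2-4\pi^2f^2=2\pi^2(|Y|^2-2f^2)$, so \eqref{eq:l2} becomes $\ell[2]=\frac1{8\sqrt2\,\pi}\int_{\partial B_R}f\,\partial_\nu f$, with $\partial_\nu$ the outer normal derivative. As $f\,\partial_\nu f$ is bounded in $L^2$, Minkowski's inequality gives $\operatorname{Var}\ell[2]\le CR^2$, the first term. The second term comes from \eqref{eq:diag}. By \eqref{eq:iso} and \eqref{eq:decay}, $\mathbb E|\mathcal I_R^{\rm off}(p)|^2\le CR^4N^{-4}\mathcal R_4(n,R)$, the third term. The fourth is Lemma~\ref{lem:high}.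
\end{proof}

For independent uniform points one expects $Q_6(n,\delta)\approx N^6\delta^2+N^3$, and $N^6\delta^2=o(N^4)$ at $\delta=1/R$ when $R/N\to\infty$. The points of $\Lambda$ are far from independent, and the rest of the paper shows that for typical $n$ the counts are nevertheless small enough.

\section{The typical sum of two squares}\label{sec:typical}

\subsection{Tools}

Recall that $n\in S$ if and only if every prime $p\equiv3\ (4)$ divides $n$ to an even power, and that then $\mathcal N_n=4\prod(e_p+1)$, the product being over $p\equiv1\ (4)$ with $p^{e_p}\,\|\,n$. Landau's theorem implies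
\begin{equation}\label{eq:landau}
S(X/D)\le CS(X)/D\quad(1\le D\le\sqrt X),\qquad S(64X)\le CS(X),
\end{equation}
and trivially $S(X/D)\le X/D$. If $D$ is composed of primes $\equiv1\ (4)$, then exactly $S(X/D)$ elements of $S\cap[1,X]$ are divisible by $D$.

For a prime $p\equiv1\ (4)$ write $p=|\pi_p|^2$ with $\pi_p=\sqrt p\,e^{i\theta_p}\in\mathbb Z[i]$ and $\theta_p\in(0,\pi/4)$. The Hecke--Kubilius theorem \cite{Kub} states that, uniformly in intervals $J\subset(0,\pi/4)$,
\[
\#\{p\le x:p\equiv1\ (4),\ \theta_p\in J\}=\frac{2|J|}\pi\operatorname{Li}(x)+O\big(xe^{-c\sqrt{\log x}}\big).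
\]
Consequently, for $P\ge2$,
\begin{equation}\label{eq:kub}
\#\{p\in(P,2P]:p\equiv1\ (4),\ \theta_p\in J\}\le CP\Big(\frac{|J|}{\log P}+e^{-c\sqrt{\log P}}\Big).
\end{equation}
The case $J=(0,\pi/4)$ is the prime number theorem for $p\equiv1\ (4)$, and partial summation gives $\sum_{p\le z,\,p\equiv1\,(4)}1/p=\frac12\log\log z+O(1)$. Let $\mathcal D(z)$ be the set of positive integers all of whose prime factors are $\equiv1\ (4)$ and at most $z$, and let $\tau^*(D)=\prod_{p^e\|D}(2e+1)$. Euler products give, for $z\ge2$,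
\begin{equation}\label{eq:euler}
\sum_{D\in\mathcal D(z)}\frac1D\le C(\log z)^{1/2},\qquad\sum_{D\in\mathcal D(z)}\frac{\tau^*(D)}D\le C(\log z)^{3/2},
\end{equation}
and Rankin's trick, the inequality $1[D>T]\le(D/T)^\sigma$, gives for $0<\sigma<1$
\begin{equation}\label{eq:rankin}
\sum_{D\in\mathcal D(z),\,D>T}\frac1D\le T^{-\sigma}\prod_{p\le z,\ p\equiv1\,(4)}(1-p^{\sigma-1})^{-1}.
\end{equation}

Throughout, $L=\log\log X$. Let $\omega_1(n)=\#\{p\mid n:p\equiv1\ (4)\}$. Its distribution comes from the Selberg--Delange method \cite[Ch.~II.5]{Ten}, in the following form. Suppose that for $|z|\le1$, $\sum a_z(m)m^{-s}=\zeta(s)^{z/2}G_z(s)$ with $|a_z(m)|\le a_1(m)$, where $\zeta(s)$ is the Riemann zeta function and $G_z$ is analytic in $\Re s\ge1-c/(1+\log^+|\Im s|)$ and bounded there by $M(1+|\Im s|)^{1/2}$, uniformly in $z$. Then, uniformly in $|z|\le1$,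
\[
\sum_{m\le X}a_z(m)=X(\log X)^{z/2-1}\big(G_z(1)/\Gamma(z/2)+O(1/\log X)\big).
\]

\begin{lemma}\label{lem:EK}
For $n$ uniform in $S\cap[1,X]$, and also for $n$ uniform in $S\cap(X/2,X]$, the variable $(\omega_1(n)-L/2)/\sqrt{L/2}$ converges in law to $N(0,1)$ as $X\to\infty$.
\end{lemma}

\begin{proof}
Let $\chi$ be the nontrivial character modulo $4$. For $|z|\le1$ and $\Re s>1$,
\[
\sum_{n\in S}\frac{z^{\omega_1(n)}}{n^s}=\frac1{1-2^{-s}}\prod_{p\equiv3\,(4)}\frac1{1-p^{-2s}}\prod_{p\equiv1\,(4)}\Big(1+\frac{zp^{-s}}{1-p^{-s}}\Big),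
\]
while $\zeta(s)L(s,\chi)=(1-2^{-s})^{-1}\prod_{p\equiv3}(1-p^{-2s})^{-1}\prod_{p\equiv1}(1-p^{-s})^{-2}$. So the series equals $\zeta(s)^{z/2}G_z(s)$, where $G_z(s)=L(s,\chi)^{z/2}H(s,z)$ and
\[
H(s,z)=(1-2^{-s})^{z/2-1}\prod_{p\equiv3\,(4)}(1-p^{-2s})^{z/2-1}\prod_{p\equiv1\,(4)}(1-p^{-s})^z\Big(1+\frac{zp^{-s}}{1-p^{-s}}\Big).
\]
The local factors are $1+O(p^{-2\Re s})$, so $H$ is analytic and bounded in $\Re s\ge\frac34$. In the classical zero-free region of $L(s,\chi)$, with $c$ small (there is then no exceptional zero, the character being fixed), the continuous branch of the logarithm satisfies $|\log L(s,\chi)|\le C+C\log\log(3+|\Im s|)$. Hence $|G_z(s)|\le C(\log(3+|\Im s|))^C$, and the method applies: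
\[
\sum_{n\in S,\ n\le X}z^{\omega_1(n)}=X(\log X)^{z/2-1}\big(b(z)+O(1/\log X)\big),
\]
with $b(z)=G_z(1)/\Gamma(z/2)$ continuous and $b(1)=b>0$. Fix $\tau\in\mathbb R$, put $z=e^{i\tau/\sqrt{L/2}}$ and divide by the case $z=1$. The characteristic function of $\omega_1/\sqrt{L/2}$ at $\tau$ is $(1+o(1))\exp((z-1)L/2)=(1+o(1))\exp(i\tau\sqrt{L/2}-\tau^2/2)$. For $(X/2,X]$ subtract the asymptotic formula at $X/2$ with the same $z$, and use $S(X)-S(X/2)\sim\frac12S(X)$.
\end{proof}

\subsection{Small and large primes}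

From now on $X=2^i$, and $n\in S\cap(X/2,X]$; thus $X$ and $L$ are functions of $n$, and $L-\log\log n\to0$. A property is \emph{typical} if it holds for all but $o(S(X))$ of these $n$ as $i\to\infty$. A typical property holds on a density one set, since $S(2^i)$ grows geometrically and so $\sum_{2^i\le2x}o(S(2^i))=o(S(x))$.

We want to treat the angles $\theta_p$, $p\mid n$, as free variables at scales $\delta$ as small as a power of $1/\log X=e^{-L}$. By \eqref{eq:kub} this is possible only if $e^{-c\sqrt{\log p}}$ is smaller than $\delta$. We therefore put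
\[
y=\exp(L^3),\qquad y_0=\log L,\qquad\varepsilon=(\log X)^{-1/10},
\]
and write $n=qm$, where $m=p_1\cdots p_k$ is the product of the primes $p\equiv1\ (4)$, $p>y$, with $p\,\|\,n$. The cutoff $y$ is large enough for \eqref{eq:kub} and small enough that the primes below it multiply $\mathcal N_n$ only by a power of $L$. A Gaussian integer of norm $n$ is divisible by exactly one of $\pi_{p_i},\overline{\pi_{p_i}}$ for each $i$ (by both only if $p_i^2\mid n$), and dividing by these factors leaves an element of $\Lambda_q$. Hence $\mathcal N_n=\mathcal N_q2^k$ with $\mathcal N_q\ge4$, and the elements of $\Lambda=\Lambda_n/\sqrt n$ are, bijectively,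
\begin{equation}\label{eq:param}
\zeta=u\exp\Big(i\sum_{r\le k}s_r\theta_{p_r}\Big),\qquad u\in\Lambda_q/\sqrt q,\quad s\in\{\pm1\}^k .
\end{equation}

With $\sigma=1/\log y=L^{-3}$ we have $p^{\sigma-1}\le e/p\le e/5$ for $5\le p\le y$, so the product in \eqref{eq:rankin} is at most $(\log y)^C=L^{C}$, and
\begin{equation}\label{eq:smooth}
X\sum_{D\in\mathcal D(y),\,D>X^{1/4}}\frac1D\le X\exp\Big(-\frac{\log X}{4L^3}\Big)L^C=o(S(X)).
\end{equation}

\begin{lemma}\label{lem:typical}
For typical $n$:
\begin{itemize}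
\item[(a)] $p^2\nmid n$ for all $p\equiv1\ (4)$ with $p>y_0$;
\item[(b)] $\mathcal N_q\le4L^2$;
\item[(c)] $|\log\mathcal N_n-\omega_1(n)\log2|\le3\log L$, $\ |\omega_1(n)-L/2|\le L^{2/3}$, $\ (\log X)^{0.3}\le\mathcal N_n\le(\log X)^{0.4}$, $\ 1\le k\le L$ and $2^k\ge\mathcal N_n/(4L^2)$;
\item[(d)] $|u-u'|\ge\varepsilon$ for all distinct $u,u'\in\Lambda_q/\sqrt q$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:landau} the exceptions number at most $CS(X)\sum_{p>y_0}p^{-2}+X\sum_{p>X^{1/4}}p^{-2}=o(S(X))$, because $y_0\to\infty$.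

(b) Given (a), all primes $\equiv1\ (4)$ dividing $q$ are at most $y$, so $\mathcal N_q=4\tau(n)$, where $\tau(n)$ is the number of divisors of $n$ in $\mathcal D(y)$. By \eqref{eq:landau}, \eqref{eq:euler} and \eqref{eq:smooth},
\[
\sum_{n\in S,\,n\le X}\tau(n)=\sum_{D\in\mathcal D(y)}S(X/D)\le CS(X)L^{3/2}+o(S(X)).
\]
By Markov's inequality, $\tau(n)>L^2$ for at most $CL^{-1/2}S(X)$ values of $n$.

(c) By (b), $2^{\omega_1(n)}\le\mathcal N_n/4\le L^22^k\le L^22^{\omega_1(n)}$. This gives the first and the last inequality. The second follows from Lemma~\ref{lem:EK}. Together they give $\log\mathcal N_n=(\frac12\log2+o(1))L$ and $k\le\omega_1(n)\le L$, and then $2^k\to\infty$.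

(d) Assume (a), and let $D_q\in\mathcal D(y)$ be the part of $q$ composed of primes $\equiv1\ (4)$, $D_q=\prod p^{e_p}$. The prime $2$ and the primes $\equiv3\ (4)$ contribute, up to units, the same factor to all elements of $\Lambda_q$. So $|u-u'|=|\nu/\nu'-1|$ for some $\nu\ne\nu'$ in $\Lambda_{D_q}$. Factoring $\nu$ and $\nu'$ in $\mathbb Z[i]$,
\[
\nu/\nu'=i^g\prod_pe^{2ib_p\theta_p},\qquad g\in\{0,1,2,3\},\quad b_p\in\mathbb Z,\quad|b_p|\le e_p .
\]
If all $b_p$ vanish, the distance is at least $\sqrt2$. Otherwise let $p_*$ be the largest $p$ with $b_p\ne0$. If $p_*$ is small, \eqref{eq:kub} says nothing and we use the spacing of $\mathbb Z[i]$; if $p_*>y_0$ we let $p_*$ vary.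

\emph{Case $p_*\le y_0$.} Let $D_0\in\mathcal D(y_0)$ be the part of $D_q$ composed of primes at most $y_0$. Removing the common factors above $y_0$, the distance is $|\nu_0-\nu_0'|/\sqrt{D_0}\ge D_0^{-1/2}$ for distinct $\nu_0,\nu_0'\in\Lambda_{D_0}$. This is at least $\varepsilon$ unless $D_0>\varepsilon^{-2}$. With $z=y_0$ and $\sigma=\frac12$, the product in \eqref{eq:rankin} is at most $e^{Cy_0}=L^C$. By \eqref{eq:landau} and \eqref{eq:smooth}, the number of $n$ with $D_0>\varepsilon^{-2}$ is at most $CS(X)\,\varepsilon L^C+o(S(X))=o(S(X))$.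

\emph{Case $p_*=p\in(y_0,y]$.} By (a), $e_p=1$ and $b_p=\pm1$. Write $n=Dpm'$, where $D$ is the part of $n$ composed of primes $\equiv1\ (4)$ less than $p$, and $m'\in S$. By \eqref{eq:smooth} we may assume $D\le X^{1/4}$, so that $Dp\le\sqrt X$ and there are at most $CS(X)/(Dp)$ choices of $m'$. Given $D$, there are at most $8\tau^*(D)$ choices of $g$, of the sign of $b_p$ and of $(b_{p'})_{p'\mid D}$. For each choice, $|\nu/\nu'-1|<\varepsilon$ confines $\theta_p\in(0,\pi/4)$ to an interval of length $O(\varepsilon)$. For $p\in(2^j,2^{j+1}]$, \eqref{eq:kub} and \eqref{eq:euler} bound the number of such $n$ by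
\[
CS(X)\sum_{D\in\mathcal D(2^{j+1})}\frac{\tau^*(D)}D\Big(\frac\varepsilon j+e^{-c\sqrt j}\Big)\le CS(X)\,j^{3/2}\Big(\frac\varepsilon j+e^{-c\sqrt j}\Big).
\]
We sum over $j$ with $y_0/2\le2^j\le y$, so $j\le2L^3$. The first terms sum to at most $C\varepsilon L^{9/2}S(X)$. The second terms form the tail of a convergent series, starting at an index that tends to infinity with $y_0$. Both are $o(S(X))$.
\end{proof}

\section{Counting near resonances}\label{sec:count}

\subsection{Types}

Let $2\le h\le6$; we need $h=4$ and $h=6$. By \eqref{eq:param}, an $h$-tuple $(\zeta_1,\dots,\zeta_h)$ from $\Lambda$ corresponds to a vector $u\in(\Lambda_q/\sqrt q)^h$ and, for each prime $p\mid m$, a \emph{column} $s_p\in\{\pm1\}^h$, with $\zeta_j=u_j\exp(i\sum_{p\mid m}s_{p,j}\theta_p)$. The column of $p$ tells in which direction each point turns when $\theta_p$ moves. The \emph{type} of the tuple is the span $V\subset\mathbb R^h$ of its columns. There are finitely many types. Put $d=\dim V$ and $V^\pm=V\cap\{\pm1\}^h$. Projecting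 $V$ injectively on $d$ coordinates gives $|V^\pm|\le2^d$, so
\begin{equation}\label{eq:trivial}
\#\{h\text{-tuples of type }V\}\le\mathcal N_q^h\,|V^\pm|^k,\qquad|V^\pm|^k\le2^{dk}\le N^d .
\end{equation}

\begin{example}\label{ex:pairs}
Let $h=2$ and $q=1$, so $u_j\in\{\pm1,\pm i\}$ and $N=4\cdot2^k$. The columns are $\pm(1,1)$ and $\pm(1,-1)$, and there are three types. For $V=\mathbb R(1,1)$, moving a prime turns both points together: $|\zeta_1+\zeta_2|=|u_1+u_2|\in\{0,\sqrt2,2\}$. These $4N$ pairs contain the $N$ antipodal pairs and no near resonance. For $V=\mathbb R(1,-1)$ and $V=\mathbb R^2$, some prime $p$ has column $\pm(1,-1)$. Freezing the other primes, $\zeta_1+\zeta_2=w_1e^{\pm i\theta_p}+w_2e^{\mp i\theta_p}$ with $|w_j|=1$, and $|\zeta_1+\zeta_2|\le\delta$ confines $\theta_p$ to an interval of length $O(\delta)$. By \eqref{eq:kub}, a proportion $O(\delta)$ of the primes in a dyadic range above $y$ has this property, as long as $\delta\ge(\log X)^{-4}$. Each of the at most $N^2$ pairs is thus nearly resonant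 with ``probability'' $O(\delta)$, as for independent uniform points. When $q>1$, the first type has $|\zeta_1+\zeta_2|=|u_1-(-u_2)|$, which no large prime can influence; this is why Lemma~\ref{lem:typical}(d) is needed.
\end{example}

In general a type of dimension $d$ leaves $d$ free angles. A small $d$ gives a weak probability bound, but by \eqref{eq:trivial} it also gives few tuples. For an ordered basis $s^{(1)},\dots,s^{(d)}\in V^\pm$ of $V$ define the linear forms $\psi_j(\theta)=\sum_{t\le d}s_j^{(t)}\theta_t$ on $\mathbb R^d$, $1\le j\le h$. They have rank $d$, and $\sum c_j\psi_j=0$ if and only if $c\perp V$; so their linear relations depend only on $V$. For $w\in(\mathbb S^1)^h$ and $\mathcal W\subset(\mathbb S^1)^h$ let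
\[
F_w(\theta)=\sum_{j\le h}w_je^{i\psi_j(\theta)},\qquad\operatorname{vol}_V(\delta;\mathcal W)=\sup_{\text{bases},\ w\in\mathcal W}\operatorname{meas}\{\theta\in[-1,2]^d:|F_w(\theta)|\le\delta\},
\]
and write $\operatorname{vol}_V(\delta)$ when $\mathcal W=(\mathbb S^1)^h$.

\subsection{From volumes to counts}

The next lemma makes the word ``probability'' in Example~\ref{ex:pairs} rigorous. The difficulty is that varying primes changes $n$. We compare the nearly resonant choices of primes with all choices of primes in the same dyadic box; the latter produce integers in $S$ of size at most $2^dX$ with the same $q$ and $k$, and these can be counted.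

\begin{lemma}\label{lem:count}
Let $\mathcal S_X$ be the set of $n\in S\cap(X/2,X]$ with $1\le k\le L$ and with no $p^2\mid n$ for $p\equiv1\ (4)$, $p>y$. Let $V$ be a type, let $U(q)\subset(\Lambda_q/\sqrt q)^h$ be given for each $q$, and let $\mathcal W$ contain $(u_je^{i\phi_j})_{j\le h}$ for all $q$, all $u\in U(q)$ and all $\phi\in V$. Let $Q_V(n,\delta)$ be the number of $h$-tuples from $\Lambda$ of type $V$ with $u\in U(q)$ and $|\sum\zeta_j|\le\delta$. Then, for $X$ large and $(\log X)^{-4}\le\delta\le1$,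
\[
\sum_{n\in\mathcal S_X}\frac{Q_V(n,\delta)}{k^d\,\mathcal N_q^h\,|V^\pm|^k}\le C\operatorname{vol}_V(37\delta;\mathcal W)\,S(X).
\]
\end{lemma}

\begin{proof}
For each counted pair ($n$, tuple) choose $d$ primes $\varpi_1<\dots<\varpi_d$ of $m$ whose columns form a basis of $V$. Group the pairs by the following data: $q$, $k$, $u$, the cofactor $m'=m/\prod_t\varpi_t$, the columns of the primes of $m'$, the ordered basis, and the box $\prod_t(P_t,2P_t]$ with $P_t\in\{2^jy:j\ge0\}$ that contains $(\varpi_1,\dots,\varpi_d)$. Within a group a pair is determined by its prime tuple, and $\sum\zeta_j=F_w(\theta_{\varpi_1},\dots,\theta_{\varpi_d})$, where $w_j=u_je^{i\phi_j}$ and $\phi=\sum_{p\mid m'}\theta_ps_p\in V$. So $w\in\mathcal W$ is determined by the data.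

\emph{Size of a group.} Take a grid of cubes of side $\delta$ in $\mathbb R^d$. A cube meeting $[0,\pi/4]^d$ lies in $[-1,2]^d$, and $F_w$ varies by at most $hd\delta\le36\delta$ on it. So the cubes containing a point of $[0,\pi/4]^d$ with $|F_w|\le\delta$ lie in $\{|F_w|\le37\delta\}$, and there are at most $\delta^{-d}\operatorname{vol}_V(37\delta;\mathcal W)$ of them. For $P\ge y$ and $X$ large, $e^{-c\sqrt{\log P}}\log P\le L^3e^{-cL^{3/2}}\le e^{-4L}\le\delta$. By \eqref{eq:kub}, at most $\prod_t(C\delta P_t/\log P_t)$ prime tuples of the box have their angles in a given cube. So a group has at most $C\operatorname{vol}_V(37\delta;\mathcal W)\prod_tP_t/\log P_t$ members.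

\emph{Comparison.} Call a tuple in the box \emph{free} if it consists of distinct primes $\equiv1\ (4)$ not dividing $m'$. Each interval $(P_t,2P_t]$ contains at least $cP_t/\log P_t$ primes $\equiv1\ (4)$, of which at most $L+6$ are excluded; so there are at least $c\prod_tP_t/\log P_t$ free tuples. The weight $1/(k^d\mathcal N_q^h|V^\pm|^k)$ is constant on a group. Hence the sum in the lemma is at most $C\operatorname{vol}_V(37\delta;\mathcal W)$ times the total weight of all couples (nonempty group, free tuple). Map such a couple to $n'=qm'\prod_t\varpi_t'$, where $(\varpi'_t)$ is the free tuple. Then $n'\in S$, and $n'\le2^dX$ because the group has a member with $qm'\prod_t\varpi_t\le X$ and $\varpi_t'\le2\varpi_t$. Since $n\in\mathcal S_X$, the integer $q$ has no prime factor $\equiv1\ (4)$ above $y$; so the decomposition of $n'$ with respect to the same $y$ has the same $q$ and $k$. Given $n'$, a couple is determined by the ordered tuple $(\varpi_t')$, which fixes $m'$ and the box (at most $k^d$ choices), by $u$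 (at most $\mathcal N_q^h$ choices), and by the basis and the columns of the primes of $m'$ (at most $|V^\pm|^d|V^\pm|^{k-d}$ choices). Each $n'$ thus receives weight at most $1$, and the total weight is at most $S(2^dX)\le CS(X)$.
\end{proof}

\subsection{The volumes}

We use two one-dimensional estimates on a bounded interval $I\subset\mathbb R$; constants depend only on $|I|$ and on the finite set below. First, for every $z\in\mathbb C$,
\begin{equation}\label{eq:arc}
\operatorname{meas}\{t\in I:|e^{it}+z|\le\delta\}\le C\delta ,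
\end{equation}
since two points $t,t'$ of this set satisfy $|e^{it}-e^{it'}|\le2\delta$. The second rests on van der Corput's sublevel estimate: if $g$ is real and $|g^{(j)}|\ge\mu>0$ on an interval, $j\ge1$, then $\operatorname{meas}\{|g|\le\delta\}\le C_j(\delta/\mu)^{1/j}$ there.

\begin{lemma}\label{lem:sublevel}
Let $G(t)=\sum_{a\le r}A_ae^{i\kappa_at}$ with $2\le r\le6$, distinct real $\kappa_a$ from a fixed finite set, $|A_a|\le6$ and $\max|A_a|\ge1$. Then $\operatorname{meas}\{t\in I:|G(t)|\le\delta\}\le C\delta^{1/(r-1)}$.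
\end{lemma}

\begin{proof}
The vector $(G^{(j)}(t))_{0\le j<r}$ is the image of $(A_ae^{i\kappa_at})_a$ under the invertible Vandermonde matrix $((i\kappa_a)^j)$, so $\max_{j<r}|G^{(j)}(t)|\ge c_1$ for all $t$. The derivatives up to order $r$ are bounded, so $I$ splits into $O(1)$ intervals on each of which, for some $j<r$, the real or the imaginary part of $G^{(j)}$ has modulus at least $c_1/4$. For $\delta\ge c_1/4$ the lemma is trivial. For smaller $\delta$, the intervals with $j=0$ contribute nothing, and those with $j\ge1$ contribute at most $C\delta^{1/j}\le C\delta^{1/(r-1)}$.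
\end{proof}

We also recall the Erd\H{o}s--Littlewood--Offord theorem: if $c_1,\dots,c_h$ are nonzero reals, at most $\binom h{\lfloor h/2\rfloor}$ sign vectors $s$ satisfy $\sum c_js_j=0$. When $d=h-1$, let $c$ span $V^\perp$.

\begin{lemma}\label{lem:vol}
For all $\delta>0$:
\begin{itemize}
\item[(1)] if $h=d=6$, then $\operatorname{vol}_V(\delta)\le C\delta^2$; if $h=d=4$, then $\operatorname{vol}_V(\delta)\le C\delta^2\log(2+1/\delta)$;
\item[(2)] if $d=h-1$ and some $c_j=0$, then $\operatorname{vol}_V(\delta)\le C\delta$;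
\item[(3)] if $h=4$, $d=3$ and all $c_j\ne0$, then $\operatorname{vol}_V(\delta)\le C\delta\log(2+1/\delta)$;
\item[(4)] if $h=6$, $d=5$ and all $c_j\ne0$, then $\operatorname{vol}_V(\delta)\le C\delta^{1/2}$ and $|V^\pm|\le20$;
\item[(5)] if $h=6$, $d=4$, then $\operatorname{vol}_V(\delta)\le C\delta^{1/5}$;
\item[(6)] if $h=4$, $d=2$ and some form occurs exactly once among $\psi_1,\dots,\psi_4$, then $\operatorname{vol}_V(\delta)\le C\delta^{1/3}$;
\item[(7)] if $h=4$, $d=2$ and no form occurs exactly once, then after reordering $\psi_1=\psi_2$ and $\psi_3=\psi_4$, and $\operatorname{vol}_V(\delta;\mathcal W_\varepsilon)\le C\delta/\varepsilon$ for $\mathcal W_\varepsilon=\{w:\max(|w_1+w_2|,|w_3+w_4|)\ge\varepsilon\}$.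
\end{itemize}
\end{lemma}

\begin{proof}
All volumes are at most $3^d$, so we may take $\delta<1$. There are finitely many bases. Hence each linear change of variables below ranges over a finite set, and its Jacobian and the image of $[-1,2]^d$ are bounded by absolute constants.

(1) Take $\psi_1,\dots,\psi_h$ as coordinates. By periodicity the volume is at most $C\,\mathbb P(|\Xi|\le\delta)$, where $\Xi=\sum_{j\le h}e^{i\Psi_j}$ with independent uniform angles $\Psi_j$. We have $e^{-|x|^2/\delta^2}=\frac{\delta^2}{4\pi}\int_{\mathbb R^2}e^{-\delta^2|\xi|^2/4}e^{i\langle\xi,x\rangle}d\xi$ and $\mathbb E\,e^{i\langle\xi,\Xi\rangle}=J_0(|\xi|)^h$, so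
\[
\mathbb P(|\Xi|\le\delta)\le e\,\mathbb E\,e^{-|\Xi|^2/\delta^2}=\frac{e\delta^2}2\int_0^\infty e^{-\delta^2\rho^2/4}J_0(\rho)^h\rho\,d\rho .
\]
As $|J_0(\rho)|\le C\min(1,\rho^{-1/2})$, the integral is $O(1)$ for $h=6$ and $O(\log(2+1/\delta))$ for $h=4$.

(2) The form $\psi_j$ enters no relation, so it is independent of the span of the other forms, which has dimension $d-1$. Take as coordinates $\psi_j$ and a basis of that span. With the latter fixed, $F_w=w_je^{i\psi_j}+z$, and \eqref{eq:arc} applies.

(3) Let $\zeta_j=w_je^{i\psi_j}$ and suppose that $|v|\le\delta$, where $v=\sum\zeta_j$. Since $|\sum_{j=2}^4(\zeta_1+\zeta_j)|=|2\zeta_1+v|\ge1$, one of the factors in Lemma~\ref{lem:four} is at least $\frac13$. So $|\zeta_1+\zeta_a||\zeta_1+\zeta_b|\le6\delta$ for some $a\ne b$ in $\{2,3,4\}$. The only relation involves all four forms, so $\psi_1,\psi_a,\psi_b$ are independent, and we take $\psi_1$, $\psi_a-\psi_1$, $\psi_b-\psi_1$ as coordinates. Since $|1-e^{ix}|\ge\frac2\pi|x|$ for $|x|\le\pi$, the volume is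 at most a constant times the area of $\{(x,x')\in[0,\pi]^2:xx'\le C\delta\}$, which is at most $\int_0^\pi\min(\pi,C\delta/x)\,dx\le C\delta\log(2+1/\delta)$.

(4) Any five forms are independent. There are $a\ne b$ with $c_a\ne-c_b$, for otherwise $c_1=-c_2=c_3=-c_1$, so $c_1=0$. After reordering, $\psi_6=\kappa\psi_1+(\text{a combination of }\psi_2,\dots,\psi_5)$ with $\kappa=-c_1/c_6\notin\{0,1\}$. Take $\psi_1,\dots,\psi_5$ as coordinates and fix the last four. In $t=\psi_1$ we have $F_w=w_1e^{it}+w'e^{i\kappa t}+z$ with $|w'|=1$ and $|z|\le4$; apply Lemma~\ref{lem:sublevel} with $r=3$. As $V=c^\perp$, we have $|V^\pm|\le\binom63=20$.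

(5) The rank is $4$, so there are $r\in\{4,5,6\}$ distinct forms among six, and one of them occurs exactly once. Grouping equal forms, $F_w=\sum_{a\le r}A_ae^{i\psi_{(a)}}$ with $|A_a|\le6$ and one coefficient of modulus $1$. Choose a direction in $\mathbb R^d$ on which the distinct forms take distinct values $\kappa_a$. On each line in this direction $F_w$ is as in Lemma~\ref{lem:sublevel}, and $\delta^{1/(r-1)}\le\delta^{1/5}$. Integrate over the lines.

(6) The argument of (5) applies with $2\le r\le4$.

(7) Each form occurs at least twice and the rank is $2$, so there are exactly two distinct forms, independent, each occurring twice. Then $F_w=(w_1+w_2)e^{i\psi_1}+(w_3+w_4)e^{i\psi_3}$. If, say, $|w_1+w_2|\ge\varepsilon$, then $|F_w|\le\delta$ implies $|e^{i(\psi_1-\psi_3)}+z|\le\delta/\varepsilon$ with $z=(w_3+w_4)/(w_1+w_2)$; apply \eqref{eq:arc}. The restriction on $w$ cannot be dropped, since $F_w\equiv0$ for $w=(1,-1,1,-1)$.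
\end{proof}

\subsection{The counts}

\begin{proposition}\label{prop:counts}
There is an absolute constant $B$ such that typical $n$ satisfy, for all $\delta\in[(\log X)^{-3},1]$,
\begin{align*}
Q_6(n,\delta)&\le L^B\big(N^6\delta^2+N^5\delta+20^k\delta^{1/2}+N^4\delta^{1/5}+N^3\big),\\
Q_4^{\rm off}(n,\delta)&\le L^B\big(N^4\delta^2+N^3\delta+N^2\delta^{1/3}+N^2\delta(\log X)^{1/10}+N\big).
\end{align*}
\end{proposition}

\begin{proof}
The left sides are increasing in $\delta$, and doubling $\delta$ multiplies the right sides by at most $4$. So it suffices to treat the $O(L)$ values $\delta=2^{-j}\in[(\log X)^{-4},1]$. For a type $V$ in case (7) of Lemma~\ref{lem:vol}, ordered as there, let $U(q)$ be the set of $u$ with $\max(|u_1+u_2|,|u_3+u_4|)\ge\varepsilon$ and $\mathcal W=\mathcal W_\varepsilon$. Every $\phi\in V$ has $\phi_1=\phi_2$ and $\phi_3=\phi_4$, so the hypothesis of Lemma~\ref{lem:count} holds. For the other types impose no restriction. By Lemma~\ref{lem:count} and Markov's inequality, for given $V$ and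 $\delta$ the bound
\[
Q_V(n,\delta)\le L^2k^d\,\mathcal N_q^h\,|V^\pm|^k\operatorname{vol}_V(37\delta;\mathcal W)
\]
fails for at most $CS(X)/L^2$ integers of $\mathcal S_X$. So it holds for all $V$ and all these $\delta$ outside $O(S(X)/L)$ integers. By Lemma~\ref{lem:typical}, typical $n$ lie in $\mathcal S_X$ and have $k\le L$ and $\mathcal N_q\le4L^2$, so that $Q_V(n,\delta)\le L^C|V^\pm|^k\operatorname{vol}_V(37\delta;\mathcal W)$. Recall $|V^\pm|^k\le N^d$, and note $\log(2+1/\delta)\le CL$.

For $h=6$, cases (1), (2), (4), (5) of Lemma~\ref{lem:vol} give the first four terms, and the types with $d\le3$ contain at most $L^CN^3$ tuples by \eqref{eq:trivial}. For $h=4$, case (1) gives $N^4\delta^2$, cases (2) and (3) give $N^3\delta$, case (6) gives $N^2\delta^{1/3}$, and the types with $d=1$ contain at most $L^CN$ tuples. Consider a tuple of a type in case (7). If $u_1+u_2=u_3+u_4=0$, then $\zeta_1+\zeta_2=\zeta_3+\zeta_4=0$ and the tuple is not counted in $Q_4^{\rm off}$. Otherwise $u_1\ne-u_2$ or $u_3\ne-u_4$,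 and since $-u_2,-u_4\in\Lambda_q/\sqrt q$, Lemma~\ref{lem:typical}(d) gives $u\in U(q)$. These tuples give the term $N^2\delta/\varepsilon$.
\end{proof}

\begin{remark}\label{rem:critical}
Proposition~\ref{prop:reduction} asks for $Q_6=o(N^4)$ and $Q_4^{\rm off}=o(N^2)$. At $\delta=1/N$ the first two terms of each bound are $L^BN^4$ and $L^BN^2$. These terms fix the threshold, and the factor $L^B$, which comes from $k^d\mathcal N_q^h$ and Markov's inequality, is the source of the loss $(\log\log n)^{B_0}$ in Theorem~\ref{thm:N}(a). The other terms save a power of $N$. In case (4) the saving depends on the Erd\H{o}s--Littlewood--Offord bound: $|V^\pm|\le32$ would give only $N^{5-1/2}$, whereas $20<16\sqrt2$.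
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

Let $\mathcal G$ be the density one set on which Lemma~\ref{lem:typical} and Proposition~\ref{prop:counts} hold, intersected with a density one set along which (P1) holds; the latter exists by Theorem~\ref{thm:BMW} with $\gamma=\frac14$, and this is our only use of that theorem. Let $B_0=B+1$.

\begin{proof}[Proof of Theorem~\ref{thm:N}(a) and of the final assertions]
Let $n\to\infty$ in $\mathcal G$ with $R=\alpha_n\ge N(\log\log n)^{B_0}$. For large $n$ we have $R\ge\frac12NL^{B_0}$. Proposition~\ref{prop:counts} covers only $\delta\ge(\log X)^{-3}$, so we put $R_1=\min(R,(\log X)^2)$; the quantities $Q_6(n,1/R)$ and $\mathcal R_4(n,R)$ can only increase when $R$ is replaced by $R_1$. Since $N\le(\log X)^{0.4}$, we still have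
\[
R_1\ge\tfrac12NL^{B_0}\ge N\ge\max\big(2^k,(\log X)^{0.3}\big)
\]
for large $n$. We show that the four terms in the bound of Proposition~\ref{prop:reduction} tend to $0$. This is immediate for $N^2/R^2$ and $1/N$.

\emph{Six points.} By Proposition~\ref{prop:counts} with $\delta=1/R_1$,
\[
\frac{Q_6(n,1/R_1)}{N^4}\le L^B\Big(\frac{N^2}{R_1^2}+\frac N{R_1}+\frac{20^k}{N^4R_1^{1/2}}+R_1^{-1/5}+\frac1N\Big).
\]
The first two terms contribute $O(L^{B-B_0})=O(1/L)$, and the last two at most $2L^B(\log X)^{-0.06}$. The third is at most $L^B(20/(16\sqrt2))^k$. Since $2^k\ge(\log X)^{0.3}/(4L^2)$, we have $k\ge cL$, and this term is at most $L^Be^{-cL}\to0$.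

\emph{Four points.} Split the tuples according to $|v|\le1/R_1$, or $2^j/R_1<|v|\le2^{j+1}/R_1$ with $j\ge0$ and $2^{j+1}\le R_1$; the remaining tuples have $|v|>\frac12$. Thus
\[
\mathcal R_4(n,R_1)\le Q_4^{\rm off}\Big(n,\frac1{R_1}\Big)+\sum_{j\ge0,\ 2^{j+1}\le R_1}8^{-j}Q_4^{\rm off}\Big(n,\frac{2^{j+1}}{R_1}\Big)+\frac{8N^4}{R_1^3}.
\]
All powers of $\delta$ in Proposition~\ref{prop:counts} are at most $2$ and $\sum_j8^{-j}4^{j+1}<\infty$, so
\[
\frac{\mathcal R_4(n,R_1)}{N^2}\le CL^B\Big(\frac{N^2}{R_1^2}+\frac N{R_1}+R_1^{-1/3}+\frac{(\log X)^{0.1}}{R_1}+\frac1N\Big)+\frac{8N^2}{R_1^3}.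
\]
The first two terms contribute $O(1/L)$, the next three $O(L^B(\log X)^{-0.1})$, and the last is at most $8/N$.

Hence $\mathcal E=o_{L^2}(R^2/N)$. By \eqref{eq:varUW}, $\operatorname{Var}\ell\sim\pi^4R^4(1+\eta_n^2)/(128N^2)$, which is (P2) by \eqref{eq:pred}. For (P3) we use equidistribution, in the form $\eta_n\to0$. For fixed reals $a,b$, not both zero, $\sqrt N(aU+bW)$ is a sum of $N/2$ independent centered variables with fourth moments $O(N^{-2})$ and total variance $a^2(1+\eta_n)+b^2(1-\eta_n)\to a^2+b^2$. Lyapunov's theorem and the Cram\'er--Wold device give $\sqrt N(U,W)\to(Z_1,Z_2)$ in law. As $\sqrt{\operatorname{Var}\ell}\sim\pi^2R^2/(8\sqrt2\,N)$,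
\[
\frac{\ell-\mathbb E\ell}{\sqrt{\operatorname{Var}\ell}}=(1+o(1))\Big(1-\frac{N(U^2+W^2)}2\Big)+o_{L^2}(1)\ \longrightarrow\ 1-\frac{Z_1^2+Z_2^2}2\quad\text{in law}.
\]

For the final assertions, if $\alpha_n\ge\mathcal N_n(\log\log n)^{B_0}$ on a density one set, intersect it with $\mathcal G$ and apply (a). Conversely, if (P1) and (P2) hold along a sequence, then (b) gives $c_0(\mathcal N_n/\max(1,\alpha_n))^2\le2$ for large $n$ in it. Since $\mathcal N_n\to\infty$, the maximum is eventually $\alpha_n$, and $\alpha_n\ge\sqrt{c_0/2}\,\mathcal N_n$.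
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:typical}(c), $\mathcal N_n=(\log n)^{\frac12\log2+o(1)}$ along $\mathcal G$.

(i) If $C>\frac12\log2$ and the scale satisfies $\alpha_n\ge(\log n)^C$, then $\alpha_n\ge\mathcal N_n(\log\log n)^{B_0}$ for all large $n\in\mathcal G$, and $(\alpha_n)$ is regular by Theorem~\ref{thm:N}.

(ii) Let $C<\frac12\log2$ be any real number and $\alpha_n=(\log n)^C$. Then $\alpha_n/\mathcal N_n\to0$ along $\mathcal G$. If (P1)--(P3) held along a density one sequence, Theorem~\ref{thm:N} would give $\alpha_n\ge c\,\mathcal N_n$ eventually along it. Two density one sets have infinite intersection, which is a contradiction. The proof shows that in this range it is (P1) and (P2) that are incompatible.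
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:window}]
Write $L_n=\log\log n$ and $\xi_n=(\log\mathcal N_n-\frac12\log2\cdot L_n)/\sqrt{L_n}$, so that
\begin{equation}\label{eq:ratio}
\alpha_n/\mathcal N_n=\exp\big((t_n-\xi_n)\sqrt{L_n}\big).
\end{equation}
Let $n$ be uniform in $S\cap[1,x]$. Outside $o(S(x))$ exceptions, $n>\sqrt x$, so $|L_n-\log\log x|\le\log2$, and $\log\mathcal N_n=\omega_1(n)\log2+O(\log L_n)$ by Lemma~\ref{lem:typical}(c). By Lemma~\ref{lem:EK}, $\xi_n$ converges in law to $\frac{\log2}{\sqrt2}N(0,1)$ as $x\to\infty$. In other words, $\{n\in S:\xi_n\le\tau\}$ has relative density $\Phi(\sqrt2\,\tau/\log2)$ for each real $\tau$.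

(a) Let $t_n\to+\infty$. For each $M$, the set $\{\xi_n>t_n/2\}$ is contained in $\{\xi_n>M\}$ up to finitely many elements, so its upper density is at most $1-\Phi(\sqrt2M/\log2)$; letting $M\to\infty$, it has density zero. Off this set, \eqref{eq:ratio} gives $\alpha_n/\mathcal N_n\ge\exp(\frac12t_n\sqrt{L_n})\ge L_n^{B_0}$ for large $n$, and $(\alpha_n)$ is regular by Theorem~\ref{thm:N}. Conversely, let $t_n$ be eventually monotone and not tend to $+\infty$. Then $t_n\le T$ for some $T$ and all large $n$; monotonicity is used only here. The set $\{\xi_n>T+1\}$ has positive density, so every density one sequence contains infinitely many of its elements. Along them $\alpha_n/\mathcal N_n\le e^{-\sqrt{L_n}}\to0$, so by the last assertion of Theorem~\ref{thm:N} the scale is not regular.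

(b) Let $S_1=\{n\in\mathcal G:\alpha_n\ge\mathcal N_nL_n^{B_0}\}$ and $S_2=\{n\in\mathcal G:\alpha_n\le\mathcal N_n/L_n\}$, both restricted to $L_n>1$ so that they are disjoint, and let $S_3$ be the rest of $S$. By \eqref{eq:ratio} the two conditions read $\xi_n\le t-B_0(\log L_n)/\sqrt{L_n}$ and $\xi_n\ge t+(\log L_n)/\sqrt{L_n}$. For each $\epsilon>0$ and all large $n$, the first condition is implied by $\xi_n\le t-\epsilon$ and implies $\xi_n\le t$, while the second is implied by $\xi_n>t+\epsilon$ and implies $\xi_n>t$. As $\Phi$ is continuous, the densities of $S_1$ and $S_2$ are $\Phi(\sqrt2\,t/\log2)$ and $1-\Phi(\sqrt2\,t/\log2)$, and $S_3$ has density $0$. Along $S_1$ apply Theorem~\ref{thm:N}(a). Along $S_2$ we have $\alpha_n\to\infty$, and Theorem~\ref{thm:N}(b) gives $\operatorname{Var}\mathcal L_n(\alpha_n)/\mathrm{Pred}_n(\alpha_n)\ge c_0L_n^2\to\infty$.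
\end{proof}

\begin{thebibliography}{9}

\bibitem{BMW} Benatar, Marinucci and Wigman, Theorem~1.1.

\bibitem{DNPR} Gauthier Dierickx, Ivan Nourdin, Giovanni Peccati, and Maurizia Rossi, \emph{Small Scale CLTs for the Nodal Length of Monochromatic Waves}, arXiv:2005.06577 (2020).

\bibitem{Kub} J.~Kubilius, \emph{The distribution of Gaussian primes in sectors and contours}, 1950.

\bibitem{Ten} Tenenbaum, \emph{Introduction to Analytic and Probabilistic Number Theory}, Ch.~II.5.

\end{thebibliography}
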